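# How often a toral eigenfunction must vanish on a curved arc

## Plane waves against a circle and against a segment

Work on the flat torus $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, and let $\mathcal C$ be the circle of radius $r=\frac1{2\pi}$ centered at $0$, which has length $1$. Take $F(x)=\cos(2\pi\cdot 5x_1)$. It satisfies $-\Delta F=\lambda^2F$ with $\lambda=10\pi$. It vanishes where $x_1=j/20$ with $j$ odd. The circle covers $|x_1|\le r\approx 0.159$, so exactly the lines $x_1=\pm0.05,\ \pm0.15$ meet it, each in two points. That makes $8$ zeros on $\mathcal C$.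

The same eigenvalue has other eigenfunctions. For
$$\cos(10\pi x_1)-\cos(10\pi x_2)=-2\sin\big(5\pi(x_1+x_2)\big)\sin\big(5\pi(x_1-x_2)\big)$$
the zero set consists of the lines $x_1+x_2=k/5$ and $x_1-x_2=k/5$. On $\mathcal C$ we have $|x_1\pm x_2|\le\sqrt2\,r\approx0.225$, so $k\in\{0,\pm1\}$, and each family gives $3\cdot2=6$ zeros. A common point of the lines $x_1+x_2=a$, $x_1-x_2=b$ on $\mathcal C$ would need $a^2+b^2=2r^2\approx0.0507$, while $a^2+b^2\in\{0,0.04,0.08\}$. So there are $12$ zeros.

Now replace $5$ by $n$. The wave $\cos(2\pi nx_1)$ vanishes on the lines $x_1=j/(4n)$, $j$ odd, and those with $|j|<4nr=2n/\pi$ meet the circle twice. There are at least $y-1$ odd integers $j$ with $|j|<y$, so we find at least $2(2n/\pi-1)=\frac4\pi n-2$ zeros. Since $\lambda=2\pi n$, this is about $\frac{2}{\pi^2}\lambda$.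

Compare with a vertical segment $\{x_1=0\}$: there $\cos(2\pi nx_1)\equiv1$ and there is no zero at all, for any $n$. The circle escapes this because its tangent keeps turning and cannot stay parallel to the wave crests.

A curved arc defeats a single plane wave. But for $\lambda=10\pi$ the eigenspace contains the waves with frequencies $(\pm5,0),(0,\pm5),(\pm3,\pm4),(\pm4,\pm3)$, twelve in all, and for other $\lambda$ the number of waves is larger than any prescribed bound. Can an adversary combine them so that the sum has far fewer than $\lambda$ zeros on the arc?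

To fix notation: the eigenvalues are $\lambda^2=4\pi^2m$ with $m$ a positive integer. Put $e(s)=e^{2\pi is}$, $R=\sqrt m=\lambda/2\pi$,
$$\mathcal E=\mathcal E_\lambda=\{\mu\in\mathbb Z^2:\ |\mu|^2=m\},\qquad N=\#\mathcal E,\qquad F(x)=\sum_{\zeta\in\mathcal E}a_\zeta\, e(\langle\zeta,x\rangle),$$
so that $\|F\|_{L^2(\mathbb T^2)}^2=\sum|a_\zeta|^2$. For a curve $\mathcal C$ let $\mathcal Z(F)=\#(\{F=0\}\cap\mathcal C)$. Two bounds of Bourgain–Rudnick frame the question, valid for all large $\lambda$ with constants depending only on $\mathcal C$. If $\mathcal C$ is real analytic with nowhere vanishing curvature, then $\mathcal Z(F)\le c\lambda$. If $\mathcal C$ is smooth with nowhere vanishing curvature, then $\mathcal Z(F)\gg\lambda/B_\lambda^{5/2}$, where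
$$B_\lambda=\max_{|x|=\sqrt m}\#\{\mu\in\mathcal E:|x-\mu|\le m^{1/4}\}\ll\log\lambda .$$
The conjecture, which we take from the paper of Mei-Chu Chang, Hoi Nguyen, Oanh Nguyen and Van Vu, "Random eigenfunctions on flat tori: universality for the number of intersections", arXiv:1707.05255 (2017), asks for $\mathcal Z(F)\gg\lambda$ without the factor $B_\lambda$. It is true, and we shall prove it.

**Definition (sign changes).** For a continuous real $g$ on an interval, the number of sign changes is the largest $n$ for which there are $t_0<t_1<\dots<t_n$ with $g(t_{i-1})g(t_i)<0$ for $1\le i\le n$ (it may be infinite).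

For example $g(t)=t^2$ on $[-1,1]$ has a zero but no sign change. By the intermediate value theorem $n$ sign changes force at least $n$ zeros.

**Theorem 1.** Let $\gamma:[0,\ell]\to\mathbb T^2$ be a $C^2$ arc-length parametrized curve $\mathcal C$ with nowhere vanishing curvature. There are $c,h_0,\lambda_0>0$ depending only on $\mathcal C$ such that for all $\lambda\ge\lambda_0$, all real eigenfunctions $F\not\equiv0$ with $-\Delta F=\lambda^2F$, and all real $h$ with $|h|\le h_0\|F\|_{L^2(\mathbb T^2)}$, the function $F\circ\gamma-h$ has at least $c\lambda$ sign changes, and $\#\{x\in\mathcal C:F(x)=h\}\ge c\lambda$. In particular ($h=0$, $\ell=1$), $\mathcal Z(F)\ge c\lambda$.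

**Theorem 2.** For a $C^2$ curve $\mathcal C$ of unit length, the statement "there are $c,\lambda_0>0$ with $\mathcal Z(F)\ge c\lambda$ for all $\lambda\ge\lambda_0$ and all real eigenfunctions $F\not\equiv0$" holds if and only if $\mathcal C$ is not a straight (geodesic) segment.

Together with the upper bound above, Theorem 1 gives $\mathcal Z(F)\asymp\lambda$ on real analytic curves with nonvanishing curvature.

**Conventions.** By compactness $0<\kappa_0\le|\gamma''|\le\kappa_1$. Implied constants and $C,C_0,C_1,\dots$ depend only on $\mathcal C$. We put $f=F\circ\gamma$ and, dividing $F$ and $h$ by $\|F\|_{L^2(\mathbb T^2)}$, assume $\sum|a_\zeta|^2=1$. By Cauchy–Schwarz, $\sum|a_\zeta|\le N^{1/2}$. The symbol $o(1)$ denotes a quantity that tends to $0$ as $\lambda\to\infty$ uniformly in $F$ and $h$; in $o_K(1)$ the rate may depend on $K$.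

## Lattice points on a circle stay apart in threes

Two facts about $\mathcal E$ are used throughout.

**Fact A.** $N=r_2(m)\ll_\varepsilon R^\varepsilon$ for every $\varepsilon>0$. (This is the divisor bound, since $r_2(m)$ is at most four times the number of divisors of $m$.)

**Fact B.** A set of lattice points on a circle of radius $\rho$ with all mutual distances $<(2\rho)^{1/3}$ has at most $2$ elements.

*Proof.* Three distinct points on a circle are not collinear, and a nondegenerate lattice triangle has area at least $\frac12$. The area also equals the product of the three sides divided by $4\rho$. So the product of the sides is at least $2\rho$, and the sides cannot all be $<(2\rho)^{1/3}$. $\square$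

The number two is attained at every scale: if $m=n^2+(n+1)^2$, then $(n,n+1)$ and $(n+1,n)$ lie in $\mathcal E$ at distance $\sqrt2$.

**Fact B′.** Let $R$ be large. A disc of radius $R^{1/4}$ centered at a point of $\mathcal E$ contains at most $2$ points of $\mathcal E$. Join $\mu,\mu'\in\mathcal E$ by an edge when $|\mu-\mu'|\le R^{1/4}$; then every connected component of this graph has at most $2$ elements, and points in different components are at distance $>R^{1/4}$.

*Proof.* We have $2R^{1/4}<(2R)^{1/3}$ for $R>256$. Points in such a disc have mutual distances $\le 2R^{1/4}$, so Fact B gives the first claim. A component with three or more vertices contains a path on three distinct vertices, whose mutual distances are at most $2R^{1/4}$; this contradicts Fact B. The last claim is the definition of the graph. $\square$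

## Oscillation along a curved arc

Curvature enters only through the next lemma. We recall van der Corput's two tests for a real $C^2$ phase $\phi$. If $\phi'$ is monotone and $|\phi'|\ge\Lambda>0$, integrate $e^{i\phi}=\frac{1}{i\phi'}(e^{i\phi})'$ by parts: the boundary terms are at most $2/\Lambda$, and the remaining integral is at most the variation of $1/\phi'$, which is at most $1/\Lambda$. So $|\int e^{i\phi}|\le3/\Lambda$. If $|\phi''|\ge\Lambda$, then $\phi'$ is strictly monotone, the set $|\phi'|<\eta$ is an interval of length at most $2\eta/\Lambda$, and off it the first test applies on at most two intervals. So $|\int e^{i\phi}|\le2\eta/\Lambda+6/\eta=8\Lambda^{-1/2}$ for $\eta=\Lambda^{1/2}$.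

**Lemma 1.** For every interval $I\subset[0,\ell]$ and every $w\in\mathbb Z^2\setminus0$,
$$\Big|\int_Ie(\langle w,\gamma\rangle)\,dt\Big|\le C|w|^{-1/2}.$$
If $\psi\in C^1(I)$, then $|\int_I\psi\, e(\langle w,\gamma\rangle)\,dt|\le C|w|^{-1/2}\big(\sup|\psi|+\int_I|\psi'|\big)$.

*Proof.* The tangent angle is a $C^1$ function of $t$ whose derivative has absolute value $|\gamma''|\in[\kappa_0,\kappa_1]$ and constant sign. So it is strictly monotone with total variation at most $\kappa_1\ell$, and we can cut $I$ into $O(1)$ pieces on each of which it varies by at most $\pi/4$. Let $\phi=2\pi\langle w,\gamma\rangle$ and let $\alpha$ be the angle from $w$ to $\gamma'$. Then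
$$\phi'=2\pi|w|\cos\alpha,\qquad |\phi''|=2\pi|w||\gamma''||\sin\alpha|.$$
On a piece, $\alpha$ stays within $\pi/8$ of the midpoint $\alpha_0$ of its range. Either $|\cos\alpha_0|\ge\cos\frac\pi4$, and then $|\cos\alpha|\ge\cos\frac{3\pi}8$ on the whole piece, or $|\sin\alpha_0|\ge\cos\frac\pi4$, and then $|\sin\alpha|\ge\cos\frac{3\pi}8$ on the whole piece.

In the first case $\alpha$ is within $\frac{3\pi}8$ of a fixed multiple of $\pi$, so $\sin\alpha$, hence $\phi''$, changes sign at most once. On each of at most two subpieces $\phi'$ is monotone and $|\phi'|\gg|w|$, and the first test gives $O(1/|w|)$, which is $O(|w|^{-1/2})$ as $|w|\ge1$. In the second case $|\phi''|\gg|w|$ and the second test gives $O(|w|^{-1/2})$.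

For the weighted version let $I$ have endpoints $a<b$ and put $\Phi(t)=\int_a^te(\langle w,\gamma\rangle)$. Then $|\Phi|\le C|w|^{-1/2}$ and $\int_I\psi\Phi'=\psi(b)\Phi(b)-\int_I\psi'\Phi$. $\square$

The next lemma says that the restriction $f$ keeps a fixed share of the mass of $F$.

**Lemma 2.** There are $c_0,C_0>0$ depending only on $\mathcal C$ with $c_0\le\int_0^\ell|f|^2dt\le C_0$ for $\lambda$ large.

*Proof.* Write $f=\sum_\omega f_\omega$, where $\omega$ runs over the components of Fact B′. A cross term of $\mu,\mu'$ in different components has $|\mu-\mu'|>R^{1/4}$, so by Lemma 1 these terms total $\ll R^{-1/8}(\sum|a_\zeta|)^2\le R^{-1/8}N=o(1)$.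

Inside a component the two frequencies may be as close as $\sqrt2$, and decay does not help. Let
$$\theta=\sup_{w\in\mathbb Z^2\setminus0}\Big|\frac1\ell\int_0^\ell e(\langle w,\gamma\rangle)\,dt\Big| .$$
Each value is $<1$. Indeed, the value $1$ would force $e(\langle w,\gamma\rangle)$ to be constant, so $\langle w,\gamma'\rangle\equiv0$ and then $\langle w,\gamma''\rangle\equiv0$; but $\gamma'$ and $\gamma''$ are nonzero and orthogonal, so $w=0$. The values tend to $0$ as $|w|\to\infty$ by Lemma 1, so the supremum satisfies $\theta<1$.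

If $\omega=\{\mu,\mu'\}$, then $\int|f_\omega|^2$ differs from $\ell(|a_\mu|^2+|a_{\mu'}|^2)$ by at most $2|a_\mu a_{\mu'}|\theta\ell\le\theta\ell(|a_\mu|^2+|a_{\mu'}|^2)$. For one-point components there is no difference. Hence $(1-\theta)\ell\sum_{\mu\in\omega}|a_\mu|^2\le\int|f_\omega|^2\le2\ell\sum_{\mu\in\omega}|a_\mu|^2$. Summing over $\omega$ and adding the $o(1)$ from the cross terms, we may take $c_0=\frac12(1-\theta)\ell$ and $C_0=3\ell$. $\square$

The last lemma of this section says that averaging $f$ over a window of $K$ wavelengths nearly kills it. A single frequency $\mu$ survives the averaging only where the tangent is almost orthogonal to $\mu$, and on a curved arc this happens only briefly.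

**Lemma 3.** For $K\ge1$ and $H=K/R$ put $f_H(t)=\frac1H\int_0^Hf(t+s)\,ds$ for $0\le t\le\ell-H$. Then
$$\int_0^{\ell-H}|f_H|^2dt\le\frac{C_1}K+o_K(1)\qquad(\lambda\to\infty),$$
uniformly in $F$.

*Proof.* Let $k(y)=\int_0^1e(sy)\,ds$. Then $|k(y)|\le\min(1,\frac1{\pi|y|})$ and $|k'|\le\pi$. Since $\gamma(t+s)=\gamma(t)+s\gamma'(t)+O(s^2)$, replacing $\gamma(t+s)$ by $\gamma(t)+s\gamma'(t)$ changes $e(\langle\mu,\gamma(t+s)\rangle)$ by $O(Rs^2)$. Averaging over $s\in[0,H]$,
$$f_H(t)=\tilde f(t)+O\Big(\sum|a_\mu|\,RH^2\Big)=\tilde f(t)+O\big(N^{1/2}K^2/R\big),\qquad \tilde f(t)=\sum_\mu a_\mu\, e(\langle\mu,\gamma(t)\rangle)\,k\big(H\langle\mu,\gamma'(t)\rangle\big).$$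
The error is $o_K(1)$ by Fact A. As $|f_H|^2\le2|\tilde f|^2+o_K(1)$, it suffices to bound $\int_0^{\ell-H}|\tilde f|^2$.

For $\mu,\mu'$ in different components of Fact B′, the cross term carries the amplitude $\psi=k(H\langle\mu,\gamma'\rangle)\overline{k(H\langle\mu',\gamma'\rangle)}$. Here $|\psi|\le1$, and since $|H\langle\mu,\gamma''\rangle|\le HR\kappa_1=\kappa_1K$, we have $|\psi'|\le2\pi\kappa_1K$. By the weighted part of Lemma 1 these terms total $\ll(1+K)NR^{-1/8}=o_K(1)$.

Components have at most two elements, so by $|x+y|^2\le2|x|^2+2|y|^2$ the remaining terms are at most $2\sum_\mu|a_\mu|^2\int_0^\ell|k(H\langle\mu,\gamma'\rangle)|^2dt$. Fix $\mu$ and let $\alpha(t)$ be the angle from $\mu$ to $\gamma'(t)$, so $H\langle\mu,\gamma'\rangle=K\cos\alpha$. The function $\alpha$ is monotone, $|\alpha'|\ge\kappa_0$, and its range is covered by at most $\frac{\kappa_1\ell}\pi+1$ intervals of length $\pi$. Substituting $x=\alpha$, using that $|\cos|$ has period $\pi$, and shifting by $\pi/2$, the integral is at most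
$$\frac1{\kappa_0}\Big(\frac{\kappa_1\ell}\pi+1\Big)\int_{-\pi/2}^{\pi/2}\min\big(1,(\pi K|\sin x|)^{-2}\big)dx\ll\int_{\mathbb R}\min\big(1,(2K|x|)^{-2}\big)dx=\frac2K,$$
where we used $|\sin x|\ge\frac2\pi|x|$ on $[-\frac\pi2,\frac\pi2]$. Since $\sum|a_\mu|^2=1$, the lemma follows. $\square$

## Sign changes from a lower bound on the $L^1$ norm

If $f$ had few sign changes, then on most windows $|f|$ and $f$ would have the same average up to sign. Averages of $f$ are small by Lemma 3. So $\int|f|$ would be small. The next lemma makes this quantitative, and it shows what is still missing: a lower bound on $\int|f|$.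

**Lemma 4.** Let $c_1>0$ and $h_0=c_1/(8\ell)$. There are $c',\lambda_1>0$ depending only on $\mathcal C$ and $c_1$ such that, if $\lambda\ge\lambda_1$, $F$ is real with $\sum|a_\zeta|^2=1$, $\int_0^\ell|f|\,dt\ge c_1$ and $|h|\le h_0$, then $g=f-h$ has at least $c'\lambda$ sign changes.

*Proof.* Fix $K\ge1$, depending on $\mathcal C$ and $c_1$ only, with $(\ell C_1/K)^{1/2}\le c_1/8$, and let $H=K/R$. Let $n$ be the number of sign changes of $g$. If it is infinite there is nothing to prove. Note that $g\not\equiv0$, since $\int|f|\ge c_1>\ell|h|$.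

**Step 1: cut $[0,\ell]$ into intervals of constant sign.** The purpose is to find at most $n$ points off which $g$ does not switch sign. Let $s(t)$ be the number of sign changes of $g$ on $[0,t]$, taken to be $0$ if $g$ vanishes identically there. It is nondecreasing with values in $\{0,\dots,n\}$, so its level sets are intervals and it has at most $n$ jumps. On a level interval $\{s=i\}$ the function $g$ cannot take both strict signs. Suppose $p<p'$ lie in it with $g(p)g(p')<0$, and let $t_0<\dots<t_i\le p$ be an alternating sequence for $[0,p]$ (for $i=0$ take $t_0=p$). If $g(t_i)g(p)<0$, then $t_i<p$ and appending $p$ gives $s(p)\ge i+1$. Otherwise $g(t_i)$ has the sign of $g(p)$, so $g(t_i)g(p')<0$, and appending $p'$ gives $s(p')\ge i+1$. Both are contradictions. So the jumps of $s$ are at most $n$ points, and on each complementary interval $g\ge0$ throughout or $g\le0$ throughout.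

**Step 2: compare two averages.** The purpose is to replace $|g|$ by $f_H$ on most windows. Let $\mathcal B$ be the set of $t\in[0,\ell-H]$ for which $[t,t+H]$ contains a jump of $s$. Each jump spoils a set of measure at most $H$, so $|\mathcal B|\le nH$. For $t\in[0,\ell-H]\setminus\mathcal B$ the sign of $g$ is constant on the window, hence
$$G(t):=\frac1H\int_0^H|g(t+s)|\,ds=\Big|\frac1H\int_0^Hg(t+s)\,ds\Big|=|f_H(t)-h| .$$

**Step 3: bound $\int G$ from below.** For each $s\in[0,H]$ the interval $[s,\ell-H+s]$ contains $[H,\ell-H]$. So by Fubini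
$$\int_0^{\ell-H}G\,dt\ge\int_H^{\ell-H}|g|\,dt\ge\int_0^\ell|f|\,dt-(2HC_0)^{1/2}-\ell|h|\ge\tfrac78c_1-o(1).$$
Here the two end intervals carry $L^1$-mass of $f$ at most $(2H)^{1/2}(\int|f|^2)^{1/2}\le(2HC_0)^{1/2}=o(1)$ by Cauchy–Schwarz and Lemma 2, and $\ell|h|\le\frac18c_1$.

**Step 4: bound $\int G$ from above and conclude.** By Cauchy–Schwarz in $s$ and Fubini, $\|G\|_{L^2}\le\|g\|_{L^2}\le C_0^{1/2}+\ell^{1/2}h_0=:C_2$. Using Step 2 off $\mathcal B$ and Cauchy–Schwarz on $\mathcal B$,
$$\int_0^{\ell-H}G\,dt\le\int_0^{\ell-H}|f_H|\,dt+\ell|h|+\int_{\mathcal B}G\,dt\le\tfrac18c_1+o(1)+\tfrac18c_1+|\mathcal B|^{1/2}C_2,$$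
where the first term was bounded by $\ell^{1/2}(C_1/K+o_K(1))^{1/2}\le\frac18c_1+o(1)$ through Lemma 3. Comparing with Step 3, $|\mathcal B|^{1/2}C_2\ge\frac58c_1-o(1)\ge\frac12c_1$ for $\lambda$ large. Hence
$$n\ge\frac{|\mathcal B|}H\ge\frac{c_1^2}{4C_2^2}\cdot\frac RK,\qquad R=\frac\lambda{2\pi}. \qquad\square$$

## The supremum norm loses, the fourth moment does not

We need $\int|f|\ge c_1$ with $c_1$ independent of $\lambda$ and $F$. Lemma 2 controls $\int|f|^2$ from below, and an upper bound on a norm stronger than $L^2$ turns this into an $L^1$ bound.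

The first candidate is the supremum: $\|f\|_\infty\le\sum|a_\zeta|\le N^{1/2}$, so $\int|f|\ge\int|f|^2/\|f\|_\infty\ge c_0N^{-1/2}$. Run the proof of Lemma 4 with $h=0$ and $c_1$ replaced by $c_0N^{-1/2}$. One must take $K$ of size $N$. The errors, namely $N^{1/2}K^2/R$ and $(1+K)NR^{-1/8}$ in Lemma 3 and $(2HC_0)^{1/2}$ in Step 3, are still negligible by Fact A. One gets $|\mathcal B|\gg1/N$ and $n\gg R/N^2$. This is $\lambda^{1-o(1)}$ but not $\gg\lambda$, because $N$ is unbounded: $r_2(5^k)=4(k+1)$. And the bound on the supremum cannot be improved in general. If $\mathcal C$ passes through $0$, then $F=N^{-1/2}\sum_{\zeta\in\mathcal E}e(\langle\zeta,x\rangle)$, which is real because $\mathcal E=-\mathcal E$, takes the value $N^{1/2}$ there.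

Such a peak is narrow, so try a moment. By Hölder, writing $|f|^2=|f|^{2/3}|f|^{4/3}$,
$$\int|f|^2\le\Big(\int|f|\Big)^{2/3}\Big(\int|f|^4\Big)^{1/3}, \tag{1}$$
so a bound for $\int_0^\ell|f|^4$ free of $N$ would finish the proof. On the torus this is easy. Write
$$F^2=\sum_{\sigma\in\mathcal E+\mathcal E}b_\sigma\, e(\langle\sigma,x\rangle),\qquad b_\sigma=\sum_{\zeta_1+\zeta_2=\sigma}a_{\zeta_1}a_{\zeta_2},\qquad \int_{\mathbb T^2}|F|^4=\sum_\sigma|b_\sigma|^2 .$$
If $\sigma\ne0$ and $\zeta_1+\zeta_2=\sigma$, then $\zeta_1$ and $\zeta_2=\sigma-\zeta_1$ both lie on the two distinct circles $|x|=R$ and $|x-\sigma|=R$. These meet in at most two points, so $\sigma$ determines the unordered pair $\{\zeta_1,\zeta_2\}$. Thus $b_\sigma$ is $2a_{\zeta_1}a_{\zeta_2}$ or $a_{\zeta_1}^2$. Summing $4|a_{\zeta_1}|^2|a_{\zeta_2}|^2$ over unordered pairs of distinct points is the same as summing $2|a_{\zeta_1}|^2|a_{\zeta_2}|^2$ over ordered ones, so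
$$\sum_{\sigma\ne0}|b_\sigma|^2\le2\Big(\sum|a_\zeta|^2\Big)^2=2,\qquad\sum_\sigma|b_\sigma|\le\Big(\sum|a_\zeta|\Big)^2\le N. \tag{2}$$
As $|b_0|\le\sum|a_\zeta a_{-\zeta}|\le1$, we get $\int_{\mathbb T^2}|F|^4\le3$.

On a curve the exponentials are no longer orthogonal. With $\nu$ the image of $dt/\ell$ under $\gamma$,
$$\int|F|^4d\nu=\sum_{\sigma,\sigma'}b_\sigma\overline{b_{\sigma'}}\,\hat\nu(\sigma-\sigma'),\qquad\hat\nu(w)=\int e(\langle w,x\rangle)\,d\nu .$$
Terms with $|\sigma-\sigma'|>d$, for $d$ a small fixed power of $R$, are harmless: decay of $\hat\nu$ beats $(\sum|b_\sigma|)^2\le N^2$. The difficulty is the number of elements of $\mathcal E+\mathcal E$ within distance $d$ of a given one. If this number is bounded, the near terms are bounded by (2). It is the arithmetic of $\mathcal E+\mathcal E$ that decides, and the result does not involve curves at all.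

**Theorem 3.** Let $\nu$ be a Borel probability measure on $\mathbb T^2$ with $|\hat\nu(w)|\le A|w|^{-\beta}$ for $0\ne w\in\mathbb Z^2$, where $A,\beta>0$. There is $\lambda_0(A,\beta)$ such that for $\lambda\ge\lambda_0$ every (complex) eigenfunction satisfies $\int|F|^4d\nu\le169\,\|F\|_{L^2(\mathbb T^2)}^4$.

## The arithmetic of a sum of two points on the circle

Identify $\mathbb Z^2$ with the Gaussian integers $\mathbb Z[i]$, a unique factorization domain with norm $|z|^2$. If $z$ divides $w\ne0$, then $|z|\le|w|$. For $v,w\in\mathbb Z^2$ let $v\times w$ be the determinant.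

**Definition (primitive part).** A vector $u\in\mathbb Z^2$ is primitive if its coordinates have no common factor $>1$. Every $\sigma\in\mathbb Z^2\setminus0$ is uniquely $\sigma=g\,u_\sigma$ with an integer $g\ge1$ and $u_\sigma$ primitive.

Let $0\ne\sigma=\zeta_1+\zeta_2\in\mathcal E+\mathcal E$ and $\delta=\zeta_1-\zeta_2$. Then $\langle\sigma,\delta\rangle=|\zeta_1|^2-|\zeta_2|^2=0$, and $\zeta_{1}=\frac12(\sigma+\delta)$, $\zeta_2=\frac12(\sigma-\delta)$, so $\zeta_2$ is the reflection of $\zeta_1$ in the line $\mathbb R\sigma$. Write $\sigma=gu$ with $u=u_\sigma$. Since $\delta\perp u$ and $iu$ is primitive, $\delta=q\,(iu)$ with $q\in\mathbb Z$, and we order the pair so that $q\ge0$. From $|\sigma|^2+|\delta|^2=|\sigma+\delta|^2=4m$,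
$$|u|^2\,(g^2+q^2)=4m. \tag{3}$$
So $|u_\sigma|^2$ divides $4m$, and $(g,q)$ is a lattice point on a circle of radius $2R/|u|$.

For example, with $m=25$, $\sigma=(5,0)+(3,4)=(8,4)=4\cdot(2,1)$. The difference of the two points is $\pm(2,-4)=\mp2\,(-1,2)$ and $i(2+i)=-1+2i$, so $q=2$. Indeed $5\,(16+4)=100$.

Why should few $\sigma$ lie close together? Suppose $\sigma_1,\dots,\sigma_k$ are distinct points of a small disc. All the $u_i=u_{\sigma_i}$ divide the single number $4m$, since $u_i$ divides $|u_i|^2$. But a common factor of $u_i$ and $u_j$ divides the short vector $\sigma_i-\sigma_j$, so the $u_i$ are nearly coprime. Then their product nearly divides $4m$, which bounds $k$ as soon as the $u_i$ are long. When the $u_i$ are short, for instance all equal to $(1,0)$, this gives nothing. Then one is comparing lattice points $(g,q)$ on one large circle with neighboring values of $g$, and Fact B applies only if the $q$ are close too. If $q$ is tiny compared with $g$, then $|g-g'|\le d$ still allows $|q-q'|$ of order $R^{1/2}$, far beyond the reach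 of Fact B. And near $\sigma=0$ we have no count to offer. In these two bad ranges we give up Fourier analysis and bound the corresponding part of $F^2$ pointwise.

## Four ranges of frequencies and the proof of Theorem 3

Normalize $\sum|a_\zeta|^2=1$ and put $\tau=\frac1{10}$, $d=R^{1/1000}$. "Large" means $R\ge R_0(A,\beta)$. Split $\mathcal E+\mathcal E$ into four classes, with $\delta$ as above:

* $S$: $|\sigma|\le R^{1/4}$ (including $\sigma=0$);
* $L_1$: $|\sigma|>R^{1/4}$, $|u_\sigma|<R^\tau$, $|\delta|<R^{3/4}$;
* $L_2$: $|\sigma|>R^{1/4}$, $|u_\sigma|<R^\tau$, $|\delta|\ge R^{3/4}$;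
* $H$: $|\sigma|>R^{1/4}$, $|u_\sigma|\ge R^\tau$.

All four occur, for $n$ large, when $m=n^2+(n+1)^2$ and $\zeta_1=(n,n+1)$. With $\zeta_2=(-n-1,-n)$ we get $\sigma=(-1,1)\in S$. With $\zeta_2=(n+1,n)$ we get $\sigma=(2n+1)(1,1)$ and $|\delta|=\sqrt2$, so $\sigma\in L_1$. With $\zeta_2=(n,-n-1)$ we get $\sigma=2n\,(1,0)$ and $|\delta|=2n+2$, so $\sigma\in L_2$. With $\zeta_2=(n+1,-n)$ we get $\sigma=(2n+1,1)$, which is its own primitive part, so $\sigma\in H$.

Correspondingly $F^2=P_S+P_{L_1}+P_{L_2}+P_H$, where $P_X=\sum_{\sigma\in X}b_\sigma e(\langle\sigma,x\rangle)$.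

**Step 1: $|P_S|\le2$ pointwise.** This step removes the neighborhood of $0$ without counting. $P_S$ is a sum over ordered pairs $(\zeta_1,\zeta_2)$ with $|\zeta_2-(-\zeta_1)|\le R^{1/4}$. As $-\zeta_1\in\mathcal E$, Fact B′ allows at most $2$ points $\zeta_2$ for each $\zeta_1$, and the relation is symmetric. By $|a_{\zeta_1}a_{\zeta_2}|\le\frac12(|a_{\zeta_1}|^2+|a_{\zeta_2}|^2)$ we get $|P_S|\le2\sum|a_\zeta|^2=2$.

**Step 2: $|P_{L_1}|\le1$ pointwise.** This step removes the pairs nearly parallel to a short vector, where Fact B is out of reach. Let $\zeta_1+\zeta_2=\sigma\in L_1$. The distance from $\zeta_1$ to the line $\mathbb Ru_\sigma$ is $\frac12|\delta|$, so the angle between $\zeta_1$ and this line has sine $|\delta|/2R<\frac12R^{-1/4}$. If two distinct lines $\mathbb Ru$, $\mathbb Ru'$ occurred for the same $\zeta_1$, the angle between them would have sine $<R^{-1/4}$, by $\sin(x+y)\le\sin x+\sin y$ for small $x,y\ge0$. But for non-parallel $u,u'$ with $|u|,|u'|<R^\tau$ that sine equals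
$$\frac{|u\times u'|}{|u||u'|}>R^{-2\tau}=R^{-1/5}>R^{-1/4}.$$
So for given $\zeta_1$ at most one line occurs, and $\zeta_2$ is the reflection of $\zeta_1$ in it. Each $\zeta_1$ has at most one partner, and as in Step 1, $|P_{L_1}|\le\sum|a_\zeta|^2=1$.

**Step 3: for each $\sigma\in L_2$ at most $2$ elements $\sigma'$ of $L_2$ (including $\sigma$) satisfy $|\sigma'-\sigma|\le d$.** This step counts where $u_\sigma$ is short but $q$ is not tiny. Let $\sigma=gu$ and $\sigma'=g'u'$ be such elements.

Suppose first that they are not parallel. Since $|u|,|u'|<R^\tau$ we have $g>|\sigma|R^{-\tau}$ and $g'>|\sigma'|R^{-\tau}$, so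
$$|\sigma||\sigma'|R^{-2\tau}<gg'\le gg'|u\times u'|=|\sigma\times\sigma'|=|\sigma\times(\sigma'-\sigma)|\le|\sigma|d.$$
Hence $|\sigma'|<dR^{1/5}<R^{1/4}$, which contradicts $\sigma'\in L_2$.

So they are parallel and $u'=\pm u$. If $u'=-u$, then $|\sigma-\sigma'|=|\sigma|+|\sigma'|>d$, which is excluded. Thus all these $\sigma'$ have the form $g'u$ with $|g'-g|\le d/|u|\le d$. By (3) the points $(g',q')$ are distinct lattice points on the circle of radius $\rho=2R/|u|\ge2R^{9/10}$, and $q'|u|=|\delta'|\ge R^{3/4}$. For two of them, $g'^2+q'^2=g''^2+q''^2$ gives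
$$|q'-q''|=\frac{|g'-g''|(g'+g'')}{q'+q''}\le|g'-g''|\,\frac{4R/|u|}{2R^{3/4}/|u|}=2R^{1/4}|g'-g''|,\qquad|g'-g''|\le2d.$$
So their mutual distances are at most $2d+4R^{1/4}d\le6R^{1/4}d$. For large $R$ we have $(6R^{1/4}d)^3=216R^{0.753}<4R^{0.9}\le2\rho$, and Fact B allows at most $2$ points.

**Step 4: any disc of radius $d$ contains at most $29$ elements of $H$.** This step carries out the divisibility argument for long $u_\sigma$. First, for nonzero Gaussian integers,
$$u_1u_2\cdots u_k\quad\text{divides}\quad\operatorname{lcm}(u_1,\dots,u_k)\prod_{i<j}\gcd(u_i,u_j). \tag{4}$$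
To see this, fix a prime and order its exponents as $e_1\ge\dots\ge e_k$. Then $\sum e_i=e_1+\sum_{i\ge2}\min(e_1,e_i)\le\max_ie_i+\sum_{i<j}\min(e_i,e_j)$. (For $u_1=2+i$, $u_2=(2+i)^2$ both sides of (4) are $(2+i)^3$.)

Suppose the disc contains $k=30$ distinct elements $\sigma_i=g_iu_i$ of $H$. Then $\gcd(u_i,u_j)$ divides $\sigma_i-\sigma_j\ne0$, so $|\gcd(u_i,u_j)|\le2d$. Also $u_i$ divides $|u_i|^2$, which divides $4m$ by (3), so $\operatorname{lcm}(u_1,\dots,u_k)$ divides $4m$. Taking norms in (4), with $\binom{30}2=435$,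
$$R^6=R^{2\tau k}\le\prod_i|u_i|^2\le(4m)^2(2d)^{2\cdot435}=2^{874}R^{4+0.87},$$
which is false for large $R$. The left side grows with $k$ like $R^{0.2k}$, the right side like $R^{4+0.001k(k-1)}$; the smallness of $d$ is what lets the left side win at $k=30$.

**Step 5: sum up.** It remains to bound $P_{L_2}$ and $P_H$ in $L^2(\nu)$. For $X\in\{L_2,H\}$ let $M_X$ be the maximal number of elements of $X$ within distance $d$ of an element of $X$. Then $M_{L_2}\le2$ and $M_H\le29$. For pairs with $|\sigma-\sigma'|\le d$ use $|\hat\nu|\le1$ and $|b_\sigma b_{\sigma'}|\le\frac12(|b_\sigma|^2+|b_{\sigma'}|^2)$; for the others use $|\hat\nu(\sigma-\sigma')|\le Ad^{-\beta}$. As $0\notin X$, (2) gives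
$$\int|P_X|^2d\nu\le\sum_{\substack{\sigma,\sigma'\in X\\|\sigma-\sigma'|\le d}}|b_\sigma b_{\sigma'}|+Ad^{-\beta}\Big(\sum_\sigma|b_\sigma|\Big)^2\le2M_X+AN^2d^{-\beta}=2M_X+o(1),$$
the last step by Fact A with $\varepsilon$ small in terms of $\beta$. Since $\nu$ is a probability measure, Steps 1 and 2 bound $P_S$ and $P_{L_1}$ in $L^2(\nu)$ by $2$ and $1$. Therefore
$$\Big(\int|F|^4d\nu\Big)^{1/2}=\|F^2\|_{L^2(\nu)}\le2+1+\sqrt4+\sqrt{58}+o(1)<13$$
for large $R$, since $\sqrt{58}<7.62$. Squaring gives $169$. $\blacksquare$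

## Linear growth of the number of zeros: proof of Theorem 1

**Step 1: the $L^1$ lower bound.** This supplies the hypothesis of Lemma 4. By Lemma 1 the image $\nu$ of $dt/\ell$ under $\gamma$ satisfies the hypothesis of Theorem 3 with $\beta=\frac12$ and $A=C/\ell$. So for large $\lambda$
$$\int_0^\ell|f|^4dt\le169\,\ell .$$
Insert this and $\int|f|^2\ge c_0$ (Lemma 2) into (1):
$$\int_0^\ell|f|\,dt\ge c_1:=c_0^{3/2}(169\,\ell)^{-1/2},$$
and $c_1$ depends only on $\mathcal C$.

**Step 2: sign changes and parameters.** Lemma 4 with this $c_1$ gives $h_0=c_1/(8\ell)$ and at least $c'\lambda$ sign changes of $f-h$ for all $|h|\le h_0$ and large $\lambda$. By the intermediate value theorem $f-h$ has at least $c'\lambda$ zeros $t\in[0,\ell]$.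

**Step 3: from parameters to points.** Different parameters may give the same point of $\mathcal C$, and we bound how often. Let $\tilde\gamma$ be a lift of $\gamma$ to $\mathbb R^2$ and $r_0=\min(\frac12,\kappa_1^{-1})$. For $0<|t-t'|\le r_0$, Taylor's formula and arc length give
$$0<|t-t'|\Big(1-\frac{\kappa_1}2|t-t'|\Big)\le|\tilde\gamma(t)-\tilde\gamma(t')|\le\frac12<1 .$$
So $\tilde\gamma(t)-\tilde\gamma(t')\notin\mathbb Z^2$ and $\gamma(t)\ne\gamma(t')$. Preimages of one point are thus more than $r_0$ apart, and there are at most $\ell/r_0+1$ of them. Hence $\#\{x\in\mathcal C:F(x)=h\}\ge c'\lambda/(\ell/r_0+1)$. Take $c=c'/(\ell/r_0+1)$. $\blacksquare$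

The conjecture is the case $\ell=1$, $h=0$.

## Straight segments are the only exception: proof of Theorem 2

**If.** Suppose $\mathcal C$ is not straight. Then $\gamma''(t_0)\ne0$ for some $t_0$, and by continuity $\gamma''\ne0$ on a closed subinterval around $t_0$. Theorem 1, applied to that subarc, gives $\gg\lambda$ zeros already there. (So every fixed non-straight subarc of $\mathcal C$ carries $\gg\lambda$ zeros.)

**Only if.** We produce eigenfunctions without zeros on a segment, as in the vertical example at the start. Let $\gamma(t)=x_0+t\theta$, $0\le t\le1$, $|\theta|=1$. There are infinitely many $\mu\in\mathbb Z^2$ with $|\langle\mu,\theta\rangle|<\frac14$: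

* if $\theta$ has rational direction, take the nonzero integer multiples of a nonzero integer vector orthogonal to $\theta$;
* otherwise $\theta_1\ne0$ and $\theta_2/\theta_1$ is irrational, and Dirichlet's theorem gives infinitely many $\mu=(p,q)$ with $|p+q\,\theta_2/\theta_1|\le1/|q|$ and $|q|\to\infty$; multiplying by $|\theta_1|\le1$, $|p\theta_1+q\theta_2|\le1/|q|<\frac14$ once $|q|>4$.

For such $\mu\neq 0$ the function $F(x)=\cos(2\pi\langle\mu,x-x_0\rangle)$ is a real eigenfunction with $\lambda=2\pi|\mu|$. On $\mathcal C$ it equals $\cos(2\pi t\langle\mu,\theta\rangle)$, and $|2\pi t\langle\mu,\theta\rangle|<\frac\pi2$ for $0\le t\le1$, so it is positive there. Thus $\mathcal Z(F)=0$ along a sequence $\lambda\to\infty$, and no bound $\mathcal Z(F)\ge c\lambda$ can hold. $\blacksquare$
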